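
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{theoremA}{Theorem A}
\newtheorem*{theoremB}{Theorem B}
\newtheorem*{theoremC}{Theorem C}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\newtheorem*{question}{Question}

\title{A group of dimension two whose large Rips complexes are never contractible}


\begin{abstract}
We exhibit a group $G$ with a finite two-dimensional classifying space such that, for every finite generating set $S$, the Rips complex $R_r(G,S)$ has nonzero second rational homology for all large $r$. In particular, for every choice of $S$, no Rips complex of $(G,S)$ at a large scale is contractible. This answers a question of Li and S\'anchez Salda\~na. The obstruction is quantitative: if $\Gamma$ is a finitely presented group for which $H_2(R_r(\Gamma,S);\mathbb Q)$ vanishes for all large $r$, then in every central extension of $\Gamma$ by $\mathbb Z$ the central subgroup $\mathbb Z$ is at most doubly exponentially distorted. For our group the relevant distortion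 is at least a tower of exponentials of logarithmic height. We also show that the nonvanishing persists when a fixed iterate of the exponential function is applied to the scale, that it is inherited by spaces and groups that have $G$ as a coarse retract, and that dimension two is optimal.
\end{abstract}

\section{Introduction}

\subsection{The question}
Let $X$ be a metric space and $r\ge 0$ a real number. The \emph{Rips complex} $R_r(X)$ is the simplicial complex whose simplices are the nonempty finite subsets of $X$ of diameter at most $r$. If $G$ is a group with a finite generating set $S$, we give $G$ the word metric $d_S$: the distance $d_S(g,h)$ is the least $k\ge0$ such that $g^{-1}h$ is a product of $k$ elements of $S\cup S^{-1}$. We write $R_r(G,S)$ for the Rips complex of $(G,d_S)$, and $|g|_S=d_S(1,g)$. The metric is invariant under left multiplication, so $G$ acts on $R_r(G,S)$.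

The marked group $(G,S)$ is \emph{of type $\mathsf R$} if there is $r_0\ge 0$ such that $R_r(G,S)$ is contractible for all real $r\ge r_0$. To see what this asks, note that the complexes $R_r(G,S)$ increase with $r$ and exhaust the full simplex on the vertex set $G$, which is contractible. So every cycle of positive degree in $R_r(G,S)$ bounds in $R_{r'}(G,S)$ for some $r'\ge r$. Type $\mathsf R$ requires in particular that, once $r$ is large, it bound without any increase of the scale. Finite groups have type $\mathsf R$, since $R_r(G,S)$ is a simplex as soon as $r$ is at least the diameter. So do free groups of finite rank with a basis (Proposition~\ref{prop:free}).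

A group $G$ is \emph{of type $\mathsf F_\infty$} if the classifying space $BG$ has a CW-model with finitely many cells in each dimension. It is known that if $(G,S)$ is of type $\mathsf R$, then $G$ is of type $\mathsf F_\infty$: for large $r$ the barycentric subdivision of $R_r(G,S)$ is a contractible cocompact $G$-CW-complex with finite cell stabilizers. The following converse is asked in \cite{LS}.

\begin{question}
Does every group $G$ of type $\mathsf F_\infty$ that admits a finite-dimensional model for $BG$ have a finite generating set $S$ such that $(G,S)$ is of type $\mathsf R$?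
\end{question}

We prove that the answer is no.

\begin{theoremA}
Let
\[
G=\langle a,s,t,b\mid sas^{-1}=a^2,\ tat^{-1}=s,\ ab=ba\rangle .
\]
Then $G$ has a finite $2$-dimensional $K(G,1)$; in particular it is of type $\mathsf F_\infty$ with a finite-dimensional model for $BG$. For every finite generating set $S$ of $G$ there is $r_1$ such that $H_2(R_r(G,S);\mathbb Q)\ne 0$ for all real $r\ge r_1$. Hence $(G,S)$ is of type $\mathsf R$ for no finite generating set $S$.
\end{theoremA}

\subsection{The mechanism}\label{sec:mechanism}
The idea is already visible in $\mathbb Z^2=\langle a,b\mid ab=ba\rangle$ with generating set $\{a,b\}$, where it is harmless. The loop $[a^k,b]=a^kba^{-k}b^{-1}$ bounds a strip of $k$ squares, all of them translates of one square. Modulo the group, the square becomes a $2$-cycle $\tau$ and the strip becomes $k\tau$. Now suppose that $r$ is at least the length $2k+2$ of the loop. Then all vertices of the loop lie in one simplex of $R_r$, and the loop can also be filled by a cone from one of its vertices, made of at most $2k+2$ triangles. If $H_2(R_r;\mathbb Q)=0$, the strip and the cone are homologous. So, modulo the group, the cycle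 $k\tau$ is homologous to a chain of at most $2k+2$ triangles. There is nothing wrong with this.

Suppose now that, in some larger group, $a^k$ is represented by a word $w$ that is \emph{much} shorter than $k$, and that $r$ is comparable to $|w|$. Then $[w,b]$ is a short loop. It is filled by the same $k$ squares together with two further pieces that cancel modulo the group, and $k\tau$ becomes homologous to a chain of at most $2|w|+2$ triangles. How large can $k$ be? Modulo the group, $R_r$ has a number of triangles that is at most exponential in $r$. Linear algebra with that many unknowns and small integer coefficients involves determinants at most exponential in the number of unknowns. So $k$ is at most doubly exponential in $r$, provided that $\tau$ is not a boundary modulo the group.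

To contradict $H_2(R_r;\mathbb Q)=0$ we therefore need an element $a$ that is distorted more than doubly exponentially and that takes part in a nontrivial class of $H_2$ of the group; nontriviality of this class keeps $\tau$ from being a boundary. In the group $G$ the relations $sas^{-1}=a^2$ and $tat^{-1}=s$ give words of length about $2^m$ for powers of $a$ whose exponent is a tower of $m$ exponentials, and the letter $b$ supplies the torus.

\subsection{Further results}
Let $\exp_p$ denote the $p$-fold iterate of $x\mapsto 2^x$. The geometric dimension of a group is the least dimension of a $K(\cdot,1)$ for it.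

\begin{theoremB}
Let $G$ be the group of Theorem~A.
\begin{enumerate}
\item For every finite generating set $S$ of $G$ and every $p\ge1$ there is $r_1$ such that for all real $r\ge r_1$ the map
\[
H_2(R_r(G,S);\mathbb Q)\to H_2(R_{\exp_p(r)}(G,S);\mathbb Q)
\]
induced by inclusion is nonzero.
\item Let $G$ carry a word metric and let $Y$ be a metric space with maps $f:G\to Y$ and $f':Y\to G$ such that, for some $C\ge1$ and all $g,h\in G$, $y,y'\in Y$,
\[
d(f(g),f(h))\le C\,d(g,h)+C,\qquad d(f'(y),f'(y'))\le C\,d(y,y')+C,\qquad d(f'f(g),g)\le C .
\]
Then $H_2(R_r(Y);\mathbb Q)\neq0$ for all sufficiently large $r$. Consequently no finitely generated group that is quasi-isometric to $G$, or that has $G$ as a retract (for example $\Gamma\times G$ or $\Gamma*G$ for any finitely generated $\Gamma$), is of type $\mathsf R$ for any finite generating set.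
\item For each $d\ge2$ there is a group of geometric dimension exactly $d$ with a finite $K(\cdot,1)$ that is not of type $\mathsf R$ for any finite generating set. For $d\le1$ there is none: every finitely generated group with a $K(\cdot,1)$ of dimension at most $1$ is of type $\mathsf R$ for a suitable generating set.
\end{enumerate}
\end{theoremB}

\begin{theoremC}
Let $G$ be any finitely presented group with a finite generating set $S$ such that $H_2(R_r(G,S);\mathbb Q)=0$ for all large $r$ (for example, $(G,S)$ of type $\mathsf R$). Let $1\to\langle z\rangle\to \widehat G\to G\to1$ be a central extension with $\langle z\rangle\cong\mathbb Z$. Then the distortion of $\langle z\rangle$ in $\widehat G$ is at most doubly exponential: for any finite generating set of $\widehat G$ there is $C$ such that, for all $n\ge1$, if $z^k$ has word length at most $n$, then $|k|\le2^{2^{Cn}}$.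
\end{theoremC}

The obstructions in all three theorems rest on one estimate, Proposition~\ref{prop:key}. Sections~\ref{sec:group} and~\ref{sec:fillings} study the group and its short loops. Section~\ref{sec:key} proves the estimate, and the remaining sections draw the consequences.

\section{The group}\label{sec:group}

\subsection{A finite two-dimensional classifying space}
We build $G$ by HNN extensions. Recall that if $\theta:P\to Q$ is an isomorphism between subgroups of a group $H$, then $H$ embeds in the HNN extension $\langle H,x\mid xgx^{-1}=\theta(g)\ (g\in P)\rangle$. On the level of spaces, let $K$ be an aspherical complex with one vertex, and attach an annulus along two edge loops $c,c'$ at the vertex that have infinite order in $\pi_1(K)$; that is, add a $1$-cell $x$ and a $2$-cell with boundary $xcx^{-1}c'^{-1}$. The result is aspherical, its fundamental group is the HNN extension with $xcx^{-1}=c'$, and $\pi_1(K)$ embeds in it \cite[Theorem~1B.11]{Hatcher}.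

Let $Z$ be the presentation complex of $G$: one vertex, $1$-cells $a,s,t,b$, and $2$-cells $e_1,e_2,e_3$ with boundary words
\[
\rho_1=sas^{-1}a^{-2},\qquad \rho_2=tat^{-1}s^{-1},\qquad \rho_3=aba^{-1}b^{-1}.
\]

\begin{lemma}\label{lem:aspherical}
$Z$ is aspherical; so it is a finite $2$-dimensional $K(G,1)$. The element $a$ has infinite order in $G$.
\end{lemma}

\begin{proof}
Start with the circle with fundamental group $\langle a\rangle\cong\mathbb Z$ and attach three annuli.

First, attach $s$ along $a$ and $a^2$. This gives the group $\langle a,s\mid sas^{-1}=a^2\rangle$, in which $a$ has infinite order because $\langle a\rangle$ embeds.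

Second, attach $t$ along $a$ and $s$. The element $s$ has infinite order because of the homomorphism to $\mathbb Z$ with $s\mapsto1$, $a\mapsto0$.

Third, attach $b$ along $a$ and $a$. Again $a$ has infinite order, since each group embeds in the next. The new $2$-cell has boundary word $bab^{-1}a^{-1}=\rho_3^{-1}$, so up to the orientation of this cell the result is $Z$.
\end{proof}

\subsection{Short words for large powers of $a$}
Put
\[
w_0=a,\qquad w_{m+1}=t\,w_m\,t^{-1}\,a\,t\,w_m^{-1}\,t^{-1};\qquad E(0)=1,\qquad E(m+1)=2^{E(m)} .
\]

\begin{lemma}\label{lem:words}
In $G$ we have $w_m=a^{E(m)}$. As a word, $w_m$ has length $6\cdot2^m-5$. Hence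
\[
u_m:=w_m\,b\,w_m^{-1}\,b^{-1}
\]
is trivial in $G$ and has length $L_m:=12\cdot 2^m-8$. Moreover $E(j)\ge2^j$ for all $j\ge0$.
\end{lemma}

\begin{proof}
If $w_m=a^k$ in $G$, then $tw_mt^{-1}=s^k$ and so $w_{m+1}=s^kas^{-k}=a^{2^k}$. The length satisfies $|w_{m+1}|=2|w_m|+5$ with $|w_0|=1$. Since $b$ commutes with $a$, the word $u_m$ is trivial in $G$. Finally, $E(0)=1$, and $E(j)\ge 2^j\ge j+1$ implies $E(j+1)\ge2^{j+1}$.
\end{proof}

For instance $w_3$ has $43$ letters and equals $a^{16}$, and $w_4$ has $91$ letters and equals $a^{65536}$.

\section{Fillings and closed functionals}\label{sec:fillings}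

\subsection{Chains on a presentation complex}\label{sec:chains}
For this subsection let $G=\langle A\mid\rho_1,\dots,\rho_l\rangle$ be any finitely presented group, and let $X$ be the universal cover of the presentation complex. Its vertices are the elements of $G$. There is an edge $g\tilde e_x$ from $g$ to $gx$ for each $g\in G$ and $x\in A$, and a $2$-cell $g\tilde e_i$ for each $g\in G$ and $i\le l$, whose boundary is the loop at $g$ labeled $\rho_i$. All chain groups have coefficients in $\mathbb Q$ unless otherwise stated. So $C_0(X),C_1(X),C_2(X)$ are free $\mathbb QG$-modules with bases $\{1\}$, $\{\tilde e_x\}$, $\{\tilde e_i\}$, and since $X$ is simply connected the sequence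
\begin{equation}\label{eq:exact}
C_2(X)\xrightarrow{\ \partial\ }C_1(X)\xrightarrow{\ \partial\ }C_0(X)\to\mathbb Q\to0
\end{equation}
is exact.

A bar denotes coinvariants: $\overline V=\mathbb Q\otimes_{\mathbb QG}V$, with induced maps $\bar\partial$, $\bar\varphi$ and so on. A basis of a free module $V$ becomes a vector space basis of $\overline V$. A $G$-invariant linear functional on $V$ is the same as a linear functional on $\overline V$. We write $e_x,e_i$ for the images of $\tilde e_x,\tilde e_i$.

For a word $u$ in $A^{\pm1}$ let $p(u)\in C_1(X)$ be the chain of the path with label $u$ that starts at the vertex $1$; in particular $\partial\tilde e_i=p(\rho_i)$. Then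
\begin{equation}\label{eq:p}
p(uv)=p(u)+u\,p(v),\qquad p(u^{-1})=-u^{-1}p(u),
\end{equation}
so $p(u)$ depends only on the class of $u$ in the free group $F(A)$. If $\rho$ is a word that is trivial in $G$, then for all $v\in F(A)$
\begin{equation}\label{eq:conj}
p(v\rho^{\pm1}v^{-1})=\pm\,v\,p(\rho),
\end{equation}
and $p$ is additive on products of words that are trivial in $G$. Both statements follow from \eqref{eq:p}.

If $u=1$ in $G$, then $p(u)$ is a cycle. A \emph{filling} of $u$ is a chain $D\in C_2(X)$ with $\partial D=p(u)$; one exists by \eqref{eq:exact}. Two fillings differ by a $2$-cycle. To measure fillings modulo the group, we call a $G$-invariant functional $\omega:C_2(X)\to\mathbb Q$ \emph{closed} if it vanishes on all $2$-cycles of $X$. For closed $\omega$ the number $\omega(D)$ depends only on $u$.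

\subsection{The loops $u_m$}
Now let $G$ again be the group of Theorem~A. By Lemma~\ref{lem:aspherical} the complex $X$ is contractible and $2$-dimensional. So it has no nonzero $2$-cycles, every word $u$ that is trivial in $G$ has a unique filling $D(u)$, and every invariant functional is closed. We use the functional
\begin{equation}\label{eq:omega}
\omega(\tilde e_1)=\omega(\tilde e_2)=0,\qquad \omega(\tilde e_3)=1,
\end{equation}
which counts torus squares.

\begin{example}\label{ex:m1}
Take $m=1$, so $w_1=(tat^{-1})\,a\,(tat^{-1})^{-1}=a^2$ in $G$. In the free group, $tat^{-1}=\rho_2s$ and $sas^{-1}=\rho_1a^2$. So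
\[
w_1a^{-2}=\rho_2\,sas^{-1}\rho_2^{-1}a^{-2}=\rho_2\cdot\rho_1\cdot a^2\rho_2^{-1}a^{-2},
\]
and by \eqref{eq:conj} $D(w_1a^{-2})=\tilde e_1+(1-a^2)\tilde e_2$. The loop $u_1=w_1bw_1^{-1}b^{-1}$ has $16$ edges. We fill it by this chain (between $w_1$ and $a^2$), by the strip $\tilde e_3+a\tilde e_3$ of the commutator $[a^2,b]$, and by the $b$-translate of the first chain with the opposite sign:
\[
D(u_1)=(1+a)\tilde e_3+(1-b)\bigl(\tilde e_1+(1-a^2)\tilde e_2\bigr).
\]
In coinvariants the factor $1-b$ vanishes, and $\overline{D(u_1)}=2e_3$.
\end{example}

\begin{figure}[ht]
\centering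
\begin{tikzpicture}[scale=0.95]
\draw (0,0)--(6,0);
\draw (0,1)--(6,1);
\foreach \x in {0,1,2,3,4,5,6} {\draw (\x,0)--(\x,1);}
\draw[thick] (0,0) .. controls (1,-1.6) and (5,-1.6) .. (6,0);
\draw[thick] (0,1) .. controls (1,2.6) and (5,2.6) .. (6,1);
\node at (3,-0.55) {$D(wa^{-k})$};
\node at (3,1.55) {$-b\,D(wa^{-k})$};
\node at (3,-1.5) {$w$};
\node at (3,2.5) {$w$};
\node[left] at (0,0) {$1$};
\node[left] at (0,1) {$b$};
\node[right] at (6,0) {$a^k$};
\node[right] at (6,1) {$a^kb$};
\foreach \x in {0.5,1.5,2.5,3.5,4.5,5.5} {\node at (\x,0.5) {$\tilde e_3$};}
\end{tikzpicture}
\caption{The filling of the loop $wbw^{-1}b^{-1}$, where $w=a^k$ in $G$: a strip of $k$ translates of the square $\tilde e_3$, each labeled by its type (horizontal edges $a$, vertical edges $b$), and two pieces between $w$ and $a^k$ that are $b$-translates of each other with opposite signs. The picture is not to scale, since $w$ is much shorter than $a^k$.}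
\label{fig:strip}
\end{figure}

The same cancellation works for all $m$ (Figure~\ref{fig:strip}), and we need no explicit formula for the two outer pieces.

\begin{lemma}\label{lem:filling}
$\overline{D(u_m)}=E(m)\,e_3$. In particular $\omega(D(u_m))=E(m)$.
\end{lemma}

\begin{proof}
Write $w=w_m$ and $k=E(m)$, so $w=a^k$ in $G$. Since $wbw^{-1}=b$ in $G$, formula \eqref{eq:p} gives
\begin{equation}\label{eq:pum}
p(u_m)=p(w)+w\,p(b)-wbw^{-1}p(w)-p(b)=(1-b)\,p(w)-(1-a^k)\,p(b).
\end{equation}
We replace $p(w)$ by $p(a^k)$. Indeed $p(wa^{-k})=p(w)-wa^{-k}p(a^k)=p(w)-p(a^k)$, so $p(w)=p(a^k)+\partial D(wa^{-k})$. Next, $p(a^k)=\sum_{i<k}a^i\,p(a)$ and $1-a^k=\sum_{i<k}a^i(1-a)$. As $a$ and $b$ commute,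
\[
(1-b)\,p(a^k)-(1-a^k)\,p(b)=\sum_{i<k}a^i\bigl[(1-b)\,p(a)-(1-a)\,p(b)\bigr]=\sum_{i<k}a^i\,\partial\tilde e_3 ;
\]
the last equality is \eqref{eq:pum} for $w=a$, $k=1$. By uniqueness of fillings
\[
D(u_m)=\sum_{i<k}a^i\,\tilde e_3+(1-b)\,D(wa^{-k}),
\]
and in coinvariants the right-hand side becomes $k\,e_3$.
\end{proof}

\begin{remark}
The method needs the letter $b$. In coinvariants $\bar\partial e_1=-e_a$, $\bar\partial e_2=e_a-e_s$ and $\bar\partial e_3=0$, so $H_2(G;\mathbb Q)=\mathbb Q e_3$. For the group $\langle a,s,t\mid\rho_1,\rho_2\rangle$ the map $\bar\partial$ is injective on $2$-chains. If $u$ is trivial in that group and $D$ is a filling of $u$, then $\overline D$ is determined by $\bar\partial\,\overline D=\overline{p(u)}$, the vector of exponent sums of $u$. So for each invariant functional on $2$-chains, its absolute value on fillings of $u$ is at most a constant times $|u|$, however many cells are needed to fill $u$.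
\end{remark}

\section{The key estimate}\label{sec:key}

We return to an arbitrary group $G$ with a finite presentation $\langle A\mid\rho_1,\dots,\rho_l\rangle$, with $X$ as in Section~\ref{sec:chains}. Fix a finite generating set $S$ of $G$, possibly unrelated to $A$, and an integer $\lambda\ge1$ with $|x|_S\le\lambda$ for all $x\in A$. Write $R_r=R_r(G,S)$, and let $B(r)$ be the ball of radius $r$ about $1$ in $(G,d_S)$, so
\[
|B(r)|\le(2|S|+1)^r .
\]

\subsection{Chains on Rips complexes}
Let $C_*(R_r)$ be the \emph{ordered} simplicial chain complex with rational coefficients: $C_k(R_r)$ has as basis the tuples $(g_0,\dots,g_k)$, repetitions allowed, with pairwise distances at most $r$, and the boundary is the alternating sum of the tuples with one entry omitted. It computes $H_*(R_r;\mathbb Q)$, naturally in $r$ \cite[Chapter~4, Section~3]{Spanier}. We use ordered chains because $G$ acts freely on tuples, even when it has torsion. So each $C_k(R_r)$ is a free $\mathbb QG$-module. A basis of $\overline{C_2(R_r)}$ is given by the classes of the triples $(1,g,h)$, and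
\begin{equation}\label{eq:N}
\dim\overline{C_2(R_r)}\le|B(r)|^2 .
\end{equation}

For a chain $x$ let $1*x$ be the chain obtained by putting $1$ in front of every tuple. Since $\partial(1,g,h)=(g,h)-1*\partial(g,h)$, a $1$-cycle $x$ satisfies $\partial(1*x)=x$ whenever $1*x\in C_2(R_r)$.

Consider a loop in $X$ with $\ell$ edges. Any two of its vertices are joined by an arc of at most $\ell/2$ edges, and the endpoints of each edge are at $d_S$-distance at most $\lambda$. So all vertices of the loop have pairwise $d_S$-distance at most $\lambda\ell/2$. Put $n_0=\max\{1,|\rho_1|,\dots,|\rho_l|\}$. For $r\ge\lambda n_0$ we define a $\mathbb QG$-chain map $\varphi:C_*(X)\to C_*(R_r)$ by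
\[
\varphi_0(g)=(g),\qquad\varphi_1(\tilde e_x)=(1,x),\qquad\varphi_2(\tilde e_i)=1*\varphi_1(\partial\tilde e_i).
\]
The last chain lies in $C_2(R_r)$ because $1$ is a vertex of the loop $\rho_i$ and the vertices of this loop have pairwise distance at most $r$. It has at most $|\rho_i|$ terms $\pm(1,g,h)$, and $\partial\varphi_2(\tilde e_i)=\varphi_1(\partial\tilde e_i)$. The formulas for $\varphi$ do not depend on $r$.

\subsection{Two fillings of one loop}
Let $u$ be a word of length at most $n$ that is trivial in $G$, let $D$ be a filling of $u$, and let $r\ge\lambda\max\{n,n_0\}$. The loop $\varphi_1(p(u))$ is filled in $R_r$ by $\varphi_2(D)$, and also by the cone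
\[
c_u:=1*\varphi_1(p(u))\in C_2(R_r),
\]
which has at most $n$ terms $\pm(1,g,h)$, no matter how large $D$ is. The difference
\[
\zeta(u,D):=\varphi_2(D)-c_u
\]
is a $2$-cycle in $C_2(R_r)$. The next proposition shows what it costs for this cycle to bound. The bounding chain may live at a larger scale $r'$, which will matter for Theorem~B.

\begin{proposition}\label{prop:key}
Let $\omega:C_2(X)\to\mathbb Q$ be a closed $G$-invariant functional with $\omega_i:=\omega(\tilde e_i)\in\mathbb Z$, and let
\[
\kappa=\max\bigl(\{4\}\cup\{\,2|\rho_i|+|\omega_i| : 1\le i\le l\,\}\bigr).
\]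
Let $n\ge n_0$ and $r'\ge r\ge\lambda n$, let $u$ be a word of length at most $n$ that is trivial in $G$, and let $D$ be a filling of $u$. If $\zeta(u,D)$ is a boundary in $C_*(R_{r'})$, then
\[
|\omega(D)|\le 2n\,\kappa^{|B(r')|^2+|A|}.
\]
\end{proposition}

The plan is to evaluate on the relation ``$\varphi_2(D)$ is homologous to $c_u$'' an invariant cocycle $\alpha$ of $R_{r'}$ that agrees with $\omega$ along $\varphi$, up to an invariant coboundary. Abstract comparison of chain complexes produces such a cocycle, but gives no control over its values. To control them, we observe that $\alpha$ is part of a solution of a finite linear system with small integer coefficients, and a solvable system of this kind has a solution that is not too large.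

\begin{proof}
Put $C_*=C_*(R_{r'})$ and regard $\varphi$ as a map into $C_*$.

\emph{Step 1: transporting $\omega$ to $R_{r'}$.} By \eqref{eq:exact}, $C_*(X)$ extends to a free resolution $F_*\to\mathbb Q$ over $\mathbb QG$ with $F_i=C_i(X)$ for $i\le2$: continue by resolving the module of $2$-cycles of $X$. That $\omega$ is closed means
\[
\omega\circ\partial_3=0\quad\text{on }F_3 .
\]
Recall the comparison lemma: from a nonnegative augmented complex of free modules, exact or not, to a resolution of $\mathbb Q$ there is an augmentation-preserving chain map, unique up to chain homotopy; both the map and the homotopy are constructed degree by degree on a basis. So there is a $\mathbb QG$-chain map $\psi:C_*\to F_*$ preserving augmentations, and $\psi\varphi$ is homotopic to the inclusion $C_*(X)\to F_*$. In degree $2$ this reads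
\[
\psi_2\varphi_2=\mathrm{id}+\partial_3h_2+h_1\partial ,\qquad h_i:C_i(X)\to F_{i+1}.
\]
Composing with $\omega$ we obtain
\begin{equation}\label{eq:transport}
\omega\psi_2\circ\partial=\omega\,\partial_3\,\psi_3=0,\qquad \omega\psi_2\circ\varphi_2=\omega+(\omega h_1)\circ\partial .
\end{equation}

\emph{Step 2: a small solution.} Consider the following linear system, whose unknowns are a functional $\alpha$ on $\overline{C_2}$ and a functional $\eta$ on $\overline{C_1(X)}$:
\begin{equation}\label{eq:system}
\alpha(\bar\partial\sigma)=0\ \ (\sigma\text{ a basis tuple of }\overline{C_3}),\qquad \alpha(\bar\varphi_2(e_i))+\eta(\bar\partial e_i)=\omega_i\ \ (1\le i\le l).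
\end{equation}
By \eqref{eq:N} the number of scalar unknowns is $N+|A|$ with $N=\dim\overline{C_2}\le|B(r')|^2$. By \eqref{eq:transport} the system has a solution, namely the functionals induced by $\omega\psi_2$ and $-\omega h_1$. (The unknown $\eta$ is there because $\psi\varphi$ is only homotopic to the inclusion.)

The coefficients and right-hand sides are integers. In the equation of $\sigma$ the coefficients have $\ell^1$-norm at most $4$, and the right-hand side is $0$. In the $i$-th equation of the second kind the coefficients of $\alpha$ and of $\eta$ each have $\ell^1$-norm at most $|\rho_i|$. So every equation, including its right-hand side, has $\ell^1$-norm at most $\kappa$, and hence Euclidean norm at most $\kappa$.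

Choose a maximal set of equations with linearly independent left-hand sides, and in their coefficient matrix a nonsingular square submatrix $P$ that uses all these rows. Set the unknowns not belonging to the columns of $P$ to $0$ and solve for the others. Since the system is consistent, this solves all of it. By Cramer's rule each unknown is a quotient of two determinants. The denominator $\det P$ is a nonzero integer. The numerator is the determinant of the matrix obtained from $P$ by replacing a column by right-hand sides. By Hadamard's inequality its absolute value is at most the product of the Euclidean norms of the rows of that matrix, hence at most $\kappa^{N+|A|}$. So \eqref{eq:system} has a solution $(\alpha,\eta)$ whose values on basis vectors are at most $\kappa^{N+|A|}$ in absolute value.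

\emph{Step 3: evaluation.} By hypothesis the image of $\zeta(u,D)$ in $\overline{C_2}$ lies in $\bar\partial\,\overline{C_3}$, where $\alpha$ vanishes. So $\alpha(\bar\varphi_2(\overline D))=\alpha(\bar c_u)$. The second part of \eqref{eq:system} says that $\omega$ is induced by $\alpha\bar\varphi_2+\eta\bar\partial$. Hence
\[
\omega(D)=\alpha(\bar\varphi_2(\overline D))+\eta(\bar\partial\,\overline D)=\alpha(\bar c_u)+\eta(\overline{p(u)}).
\]
Both $\bar c_u$ and $\overline{p(u)}$ are sums of at most $n$ basis vectors with signs. So $|\omega(D)|\le2n\,\kappa^{N+|A|}$.
\end{proof}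

The two exponentials in the bound have different origins: one is the growth of balls in $G$, which bounds the number of unknowns, and the other is the size of determinants. Passing to coinvariants is what makes the system finite.

\section{Proof of Theorem A}\label{sec:proofA}

Let $G$ be the group of Theorem~A with the given presentation and $\omega$ as in \eqref{eq:omega}. Here $|A|=4$, $n_0=5$, and $\kappa=\max\{4,\ 2\cdot5+0,\ 2\cdot4+0,\ 2\cdot4+1\}=10$. Fix $S$ and $\lambda$ as in Section~\ref{sec:key}, and put $q=(2|S|+1)^2$, so $|B(r)|^2\le q^r$. Write $\zeta_m=\zeta(u_m,D(u_m))$, a cycle in $C_2(R_r)$ whenever $m\ge1$ and $r\ge\lambda L_m$.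

\begin{corollary}\label{cor:bound}
Let $m\ge1$ and $r'\ge r\ge\lambda L_m$. If $\zeta_m$ is a boundary in $C_*(R_{r'})$, then
\[
E(m-1)\le m+21+4\,q^{r'} .
\]
\end{corollary}

\begin{proof}
Since $L_m\ge16>n_0$, Proposition~\ref{prop:key} with $n=L_m$ and Lemma~\ref{lem:filling} give $E(m)\le2L_m\,10^{\,q^{r'}+4}$. Take $\log_2$, and use $L_m<2^{m+4}$ and $\log_210<4$. The right-hand side becomes at most $1+(m+4)+4(q^{r'}+4)$.
\end{proof}

\begin{proof}[Proof of Theorem~A]
The first statement is Lemma~\ref{lem:aspherical}. Let $r\ge\lambda L_1$ and suppose $H_2(R_r(G,S);\mathbb Q)=0$. Choose $m$ maximal with $\lambda L_m\le r$. Then $m\ge1$, and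
\begin{equation}\label{eq:r}
r<\lambda L_{m+1}\le24\,\lambda\,2^m .
\end{equation}
Moreover $m\to\infty$ as $r\to\infty$. The cycle $\zeta_m$ bounds in $R_r$, so Corollary~\ref{cor:bound} with $r'=r$ gives
\[
E(m-1)\le m+21+4\,q^{24\lambda2^m}\le2^{C2^m}
\]
for a constant $C\ge1$ that depends only on $q$ and $\lambda$. If $m\ge3$, we take $\log_2$ twice more and get $E(m-2)\le C2^m$ and $E(m-3)\le m+\log_2C$. But $E(m-3)\ge2^{m-3}$ by Lemma~\ref{lem:words}, so this fails for all large $m$, and hence for all $r\ge r_1$ with a suitable $r_1$. Therefore $H_2(R_r(G,S);\mathbb Q)\ne0$ for all $r\ge r_1$, and $R_r(G,S)$ is not contractible. Since $S$ was arbitrary, this proves the theorem.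
\end{proof}

\section{Persistence, coarse retracts and dimension}

\subsection{Proof of Theorem B(1)}
The inequality of Corollary~\ref{cor:bound} leaves much room. With $m$ as in the proof of Theorem~A, its left side is a tower of height about $m\approx\log_2 r$, so enlarging $r'$ by any fixed number of exponentials does not save the right side.

Fix $S$, $\lambda$, $q$ as in Section~\ref{sec:proofA} and $p\ge1$. For $r\ge\lambda L_1$ choose $m$ maximal with $\lambda L_m\le r$, and put $r'=\exp_p(r)\ge r$. Suppose that $H_2(R_r;\mathbb Q)\to H_2(R_{r'};\mathbb Q)$ is zero. Then $\zeta_m$ bounds in $R_{r'}$, so $E(m-1)\le m+21+4q^{r'}$. We have $m\le2^m\le L_m\le r\le r'$. So, for large $r$, the right-hand side is at most $r'+21+4\cdot2^{r'\log_2q}\le\exp_2(r')$. By \eqref{eq:r}, for large $m$ also $r<24\lambda2^m\le\exp_2(m)$, so $r'\le\exp_{p+2}(m)$. Altogether, for all large $r$,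
\[
E(m-1)\le\exp_2(r')\le\exp_{p+4}(m).
\]
For $m\ge p+5$ we have $E(m-1)=\exp_{p+4}(E(m-p-5))$, so $E(m-p-5)\le m$. Since $E(m-p-5)\ge2^{m-p-5}$, this is false for large $m$, and hence for all large $r$. \qed

\subsection{Proof of Theorem B(2)}
We factor an inclusion of Rips complexes of $G$ through a Rips complex of $Y$ and apply part (1). Given a scale $r\ge C$ for $Y$, put $r_-=(r-C)/C$ and $r_+=Cr+C=C^2r_-+C^2+C$. By the first two hypotheses $f$ and $f'$ induce simplicial maps
\[
R_{r_-}(G)\xrightarrow{\ f\ }R_r(Y)\xrightarrow{\ f'\ }R_{r_+}(G).
\]
The composite is contiguous to the inclusion, which means that for each simplex $\sigma$ of $R_{r_-}(G)$ the set $\sigma\cup f'f(\sigma)$ is a simplex of $R_{r_+}(G)$. Indeed, $\sigma$ and $f'f(\sigma)$ have diameter at most $r_+$, and for $g,h\in\sigma$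
\[
d(g,f'f(h))\le d(g,h)+d(h,f'f(h))\le r_-+C\le r_+ .
\]
Contiguous maps are homotopic. So the inclusion-induced map $H_2(R_{r_-}(G);\mathbb Q)\to H_2(R_{r_+}(G);\mathbb Q)$ factors through $H_2(R_r(Y);\mathbb Q)$. For large $r$ we have $r_+\le2^{r_-}$. By part (1) with $p=1$, the map $H_2(R_{r_-}(G);\mathbb Q)\to H_2(R_{\exp_1(r_-)}(G);\mathbb Q)$ is nonzero for large $r$. It factors through the previous map, and therefore through $H_2(R_r(Y);\mathbb Q)$. So $H_2(R_r(Y);\mathbb Q)\ne0$.

For the consequences, let $Y$ be a finitely generated group with the word metric of any finite generating set. If $Y$ is quasi-isometric to $G$, take for $f$ a quasi-isometry and for $f'$ a quasi-inverse. If $G$ is a retract of $Y$, there are homomorphisms $G\to Y\to G$ with composite the identity, and homomorphisms between finitely generated groups are Lipschitz for word metrics. The groups $\Gamma\times G$ and $\Gamma*G$ retract onto $G$ by sending $\Gamma$ to $1$. \qed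

\subsection{Proof of Theorem B(3)}
Let $d\ge2$ and consider $G\times\mathbb Z^{d-2}$. The product of $Z$ with a torus of dimension $d-2$ is a finite $d$-dimensional $K(\cdot,1)$ for it, and by part (2) the group is not of type $\mathsf R$ for any finite generating set. It remains to see that its geometric dimension is not smaller.

The subgroup $\langle a,b\rangle$ of $G$ is isomorphic to $\mathbb Z^2$. It is abelian, and if $a^ib^j=1$, then the homomorphism $G\to\mathbb Z$ with $b\mapsto1$ and $a,s,t\mapsto0$ gives $j=0$. Then $i=0$, since $a$ has infinite order. Hence $G\times\mathbb Z^{d-2}$ contains $\mathbb Z^d$. A $K(\cdot,1)$ of dimension less than $d$ would have a covering space that is a $K(\mathbb Z^d,1)$ of dimension less than $d$, contradicting $H_d(\mathbb Z^d;\mathbb Q)=\mathbb Q$.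

For $d\le1$, a group with a $K(\cdot,1)$ of dimension at most $1$ is the fundamental group of a graph, hence free, and a finitely generated free group has finite rank. So the following proposition completes the proof. \qed

\begin{proposition}\label{prop:free}
Let $F$ be a free group of finite rank and $S$ a basis. Then $R_r(F,S)$ is contractible for all $r\ge1$.
\end{proposition}

\begin{proof}
The Cayley graph of $(F,S)$ is a tree $T$, and $d_S$ is its path metric. For a subtree $T'$ let $R_r(T')$ be the Rips complex of the vertex set of $T'$; the metric of $T'$ is the restriction of that of $T$.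

We show by induction on the number of vertices that $R_r(T')$ is contractible for each nonempty finite subtree $T'$. If $T'$ is a vertex, this is clear. Otherwise let $v$ be a leaf of $T'$ with neighbor $v'$. Every path from $v$ to a vertex $x\ne v$ of $T'$ passes through $v'$, so $d(v',x)=d(v,x)-1$. Hence, if $\sigma$ is a simplex of the link of $v$ in $R_r(T')$, so is $\sigma\cup\{v'\}$; here we use $d(v,v')=1\le r$. So the link is a cone with apex $v'$, and is contractible. Since $R_r(T')$ is the union of $R_r(T'-v)$ and the cone from $v$ over this link, it is homotopy equivalent to $R_r(T'-v)$, which is contractible by induction.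

Every finite set of vertices of $T$ lies in a finite subtree. So $R_r(F,S)$ is the directed union of the complexes $R_r(T')$. By compactness all its homotopy groups vanish, and it is contractible by Whitehead's theorem.
\end{proof}

\section{Central extensions}

\subsection{Proof of Theorem C}
A central extension gives an integral invariant functional on the $2$-cells of $X$: lift the generators and see by which power of $z$ each relator fails to hold. We show that this functional is closed and that it measures distortion. Then Proposition~\ref{prop:key} applies.

Let $\langle A\mid\rho_1,\dots,\rho_l\rangle$ be a finite presentation of $G$, and let $X$ be as in Section~\ref{sec:chains}. Choose a lift $\hat x\in\widehat G$ of each $x\in A$, and for $u\in F(A)$ let $\hat u\in\widehat G$ be its evaluation at the lifts. Define $\omega_i\in\mathbb Z$ by $\hat\rho_i=z^{\omega_i}$, and let $\omega:C_2(X)\to\mathbb Q$ be the $G$-invariant functional with $\omega(\tilde e_i)=\omega_i$.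

\begin{lemma}\label{lem:extension}
The functional $\omega$ is closed. If a word $u$ is trivial in $G$, then for every filling $D$ of $u$ the number $\omega(D)$ is an integer and $\hat u=z^{\omega(D)}$.
\end{lemma}

\begin{proof}
Let $N_0=\ker(F(A)\to G)$. For signs $\varepsilon_j=\pm1$, words $v_j$ and indices $i_j$ consider
\[
u=\prod_jv_j\,\rho_{i_j}^{\varepsilon_j}\,v_j^{-1}\in N_0,\qquad D=\sum_j\varepsilon_j\,v_j\,\tilde e_{i_j}.
\]
By \eqref{eq:conj} and the additivity of $p$ on $N_0$ we have $p(u)=\partial D$. Since $z$ is central, $\hat u=\prod_jz^{\varepsilon_j\omega_{i_j}}=z^{\omega(D)}$.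

\emph{Closedness.} A rational $2$-cycle is a rational multiple of an integral one. So let $D$ be an integral $2$-cycle. Write it as $\sum_j\varepsilon_jg_j\tilde e_{i_j}$, choose words $v_j$ representing $g_j$, and let $u$ be as above. Then $p(u)=\partial D=0$. Now $N_0$ is the fundamental group of the $1$-skeleton $X^{(1)}$, the Cayley graph of $G$ with respect to $A$, and $p$ induces the injection $N_0^{\mathrm{ab}}=H_1(X^{(1)};\mathbb Z)\to C_1(X;\mathbb Z)$ into the integral chains. So $u\in[N_0,N_0]$. The evaluation $u\mapsto\hat u$ maps $N_0$ to the abelian group $\langle z\rangle$. Hence $\hat u=1$, and since $z$ has infinite order, $\omega(D)=0$.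

\emph{Fillings.} If $u$ is trivial in $G$, it is equal in $F(A)$ to a product as above. This gives one filling $D$ with $\hat u=z^{\omega(D)}$. Since $\omega$ is closed, $\omega$ takes the same value on all fillings.
\end{proof}

\begin{proof}[Proof of Theorem~C]
Changing the finite generating set of $\widehat G$ changes lengths by at most a constant factor, and so affects only $C$. We use $\{\hat x: x\in A\}\cup\{z\}$. Let $\lambda$, $n_0$, $\kappa$ be as in Section~\ref{sec:key}; they do not depend on $n$. Let $n\ge n_0$ be an integer so large that $H_2(R_r;\mathbb Q)=0$ for all $r\ge\lambda n$.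

Suppose a word of length at most $n$ in the generators and their inverses equals $z^k$. As $z$ is central, we collect its occurrences and get $z^k=\hat u\,z^j$ with $|j|\le n$, where $u$ is a word of length at most $n$ in $A^{\pm1}$ and is trivial in $G$. Let $D$ be a filling of $u$. By Lemma~\ref{lem:extension}, $k-j=\omega(D)$. Put $r=\lambda n$. The cycle $\zeta(u,D)$ bounds in $R_r$, so Proposition~\ref{prop:key} with $r'=r$ gives
\[
|k|\le n+2n\,\kappa^{|B(\lambda n)|^2+|A|},\qquad |B(\lambda n)|^2\le(2|S|+1)^{2\lambda n}.
\]
The right-hand side of the first inequality is at most $2^{2^{Cn}}$ for a suitable $C$ and all large $n$. For each of the finitely many remaining $n\ge1$ only finitely many powers of $z$ have length at most $n$, because balls in $\widehat G$ are finite and $z$ has infinite order. Enlarging $C$ takes care of these.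
\end{proof}

\subsection{The extension behind Theorem A}
\begin{example}
Let $G$ be the group of Theorem~A and
\[
\widehat G=\langle a,s,t,b,z\mid sas^{-1}=a^2,\ tat^{-1}=s,\ aba^{-1}b^{-1}=z,\ z\text{ central}\rangle .
\]
Then $\widehat G/\langle z\rangle=G$. To see that $z$ has infinite order, build $\widehat G$ from $\langle a,z\rangle\cong\mathbb Z^2$ by three HNN extensions, in which the stable letters $s,t,b$ conjugate the pair $(a,z)$ to $(a^2,z)$, to $(s,z)$ and to $(az^{-1},z)$, respectively. Each time both pairs are bases of copies of $\mathbb Z^2$. For $(s,z)$, the exponent sum of $s$ shows that $s^iz^j=1$ only if $i=0$, and then $j=0$; for the other pairs this holds because $\langle a,z\rangle$ embeds at each stage. So $\langle a,z\rangle\cong\mathbb Z^2$ embeds in $\widehat G$.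

The proof in Lemma~\ref{lem:words} that $w_m=a^{E(m)}$ uses only the first two relations. So $w_m=a^{E(m)}$ also in $\widehat G$. Since $aba^{-1}=zb$, we get $a^kba^{-k}=z^kb$ for all $k\ge0$, and therefore
\[
w_m\,b\,w_m^{-1}\,b^{-1}=z^{E(m)} .
\]
So $z^{E(m)}$ has length at most $L_m\le12\cdot2^m$. A bound $E(m)\le2^{2^{CL_m}}$ with $C\ge1$ would give, for $m\ge3$, $E(m-3)\le m+\log_2(12C)$, which is false for large $m$. By Theorem~C, for no $S$ does $H_2(R_r(G,S);\mathbb Q)$ vanish for all large $r$. Theorem~A says more, namely that it vanishes for no large $r$. We do not claim that the doubly exponential bound in Theorem~C is sharp.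
\end{example}

\begin{thebibliography}{9}
\bibitem{Hatcher} Hatcher, \emph{Algebraic Topology}.
\bibitem{LS} Kevin Li and Luis Jorge S\'anchez Salda\~na, \emph{Contractible Rips complexes of groups via metric gluings}, arXiv:2608.24279 (2026).
\bibitem{Spanier} Spanier, \emph{Algebraic Topology}.
\end{thebibliography}

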